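# Odd $p$-rank of homologically trivial finite group actions on 4-manifolds

## 1. Locally linear, homologically trivial actions

Throughout, "manifold" means a topological manifold, and $M$ is a closed, connected, orientable $4$-manifold. A finite group $G$ acts on $M$ by homeomorphisms. Write $G_x=\{g: gx=x\}$ for the isotropy group of $x\in M$ and $M^H=\{x: hx=x \text{ for all } h\in H\}$ for the fixed set of a subgroup $H\le G$. The action is *effective* if only $1\in G$ acts as the identity map.

**Definition 1 (locally linear).** The action is *locally linear* if every $x\in M$ has a $G_x$-invariant open neighborhood with a $G_x$-equivariant homeomorphism onto a real representation space of $G_x$, sending $x$ to $0$. We call this a linear chart at $x$. Charts can be taken arbitrarily small, because an open ball around $0$, for an invariant inner product, is equivariantly homeomorphic to the whole representation.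

Example: every smooth action is locally linear (use the exponential map of an invariant metric). For instance, any finite subgroup of $SO(5)$ acts locally linearly on $S^4$.

**Definition 2 (homologically trivial).** The action is *homologically trivial* if every $g\in G$ acts as the identity on $H_*(M;\mathbb Z)$.

Example: if the action extends to a connected topological group, every $g$ is homotopic to the identity, so the action is homologically trivial. This covers finite subgroups of $SO(5)$ on $S^4$ and of $PU(3)$ on $\mathbb{CP}^2$. A non-example is complex conjugation on $\mathbb{CP}^2$, which acts as $-1$ on $H_2$.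

A warning that will matter: an automorphism can be trivial on integral homology and nontrivial on mod $p$ homology. Take the chain complex with $C_2=\mathbb Ze\oplus\mathbb Zs$, $C_1=\mathbb Zf$, $de=pf$, $ds=0$, and the automorphism $g$ with $ge=e+s$, $gs=s$, $gf=f$. It is the identity on $H_1=\mathbb Z/p$ and on $H_2=\mathbb Zs$. But the mod $p$ homology in degree $2$ is $\mathbb F_pe\oplus\mathbb F_ps$, and there $ge=e+s$.

**Definition 3 ($p$-rank).** For a prime $p$, $\mathrm{rk}_p(G)$ is the largest $r$ such that $G$ contains an elementary abelian subgroup $(\mathbb Z/p)^r$.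

Example: $\mathrm{rk}_p(\mathbb Z/p^m)=1$ for $m\ge1$, and $\mathrm{rk}_p(\mathbb Z/p^2\times\mathbb Z/p)=2$.

We also need Euler characteristics: $\chi(S^4)=2$, $\chi(\mathbb{CP}^2)=3$, $\chi(S^2\times S^2)=4$, $\chi(T^4)=0$.

## 2. Can rank three occur when $\chi(M)\neq0$?

Ian Hambleton and Semra Pamuk, in "Rank conditions for finite group Actions on 4-Manifolds", arXiv:1911.10933 (2019), state the following conjecture: *if a finite group $G$ acts effectively, locally linearly and homologically trivially on a closed, connected, orientable $4$-manifold $M$ with $\chi(M)\ne0$, then $\mathrm{rk}_p(G)\le2$ for $p$ odd.* Is it true? The answer is yes.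

From now on $p$ is an odd prime, and "$G$ acts on $M$ as above" means: $G$ is finite and acts effectively, locally linearly, and trivially on $H_*(M;\mathbb Z)$, where $M$ is as in Section 1.

**Theorem A.** If $G$ acts on $M$ as above and $\chi(M)\ne0$, then $\mathrm{rk}_p(G)\le2$ for every odd $p$.

**Theorem B.** Let $E$ be an elementary abelian $p$-group acting on $M$ as above with $M^E=\emptyset$. Then $\chi(M)=0$, or $p=3$ and $\chi(M)=3$.

**Theorem C.** Let $p\ge5$, let $P$ be a finite $p$-group acting on $M$ as above, and let $\chi(M)\ne0$. Then $M^P\ne\emptyset$, and $P$ is abelian, generated by at most two elements.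

Theorem A will follow from Theorem B and a parity count of isolated fixed points. Theorem C is a complement and is not used for Theorem A. Here is how the hypotheses matter.

* The bound $2$ is attained: $(\mathbb Z/p)^2\subset SO(2)\times SO(2)$ acts on $S^4$.
* The exception in Theorem B occurs, on $\mathbb{CP}^2$; see Section 4.
* Theorem C fails for $p=3$. Put $\omega=e^{2\pi i/3}$. In $PU(3)$, acting on $\mathbb{CP}^2$, the classes of all $\mathrm{diag}(1,\omega^a,\omega^b)$ and of a cyclic permutation matrix generate a group of order $27$. It is not abelian: a cyclic permutation conjugates $\mathrm{diag}(1,1,\omega)$ to, say, $\mathrm{diag}(\omega,1,1)$, which has the class of $\mathrm{diag}(1,\omega^2,\omega^2)$, and the inverse permutation to $\mathrm{diag}(1,\omega,1)$.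
* $\chi(M)\neq0$ is needed in Theorem A: $(\mathbb Z/p)^4$ acts on $T^4$ by translations.
* $p$ odd is needed: the diagonal matrices in $SO(5)$ form a group $(\mathbb Z/2)^4$ acting on $S^4$.
* Homological triviality is needed: $(\mathbb Z/p)^r$ acts freely on surfaces of large genus, hence effectively on products of two such surfaces, which have $\chi\neq0$.

## 3. Isotropy groups embed in $SO(4)$

**Lemma 1.** Let $P$ be a finite $p$-group acting on $M$ as above.

1. Each $P_x$ acts faithfully on a linear chart at $x$, and embeds in $SO(4)$.
2. If $P_x$ is abelian, it embeds in $SO(2)\times SO(2)$. An elementary abelian $P_x$ has rank at most $2$.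
3. If $P_x\cong(\mathbb Z/p)^2$, then for exactly $p-1$ of the $p+1$ subgroups $C\le P_x$ of order $p$, the point $x$ is isolated in $M^C$.
4. For $H\le P$, $M^H$ is a compact manifold (components may have different dimensions). If $C\le P$ has order $p$, then $M^C$ is a finite disjoint union of points and closed locally flat surfaces.

*Proof.* (1) Suppose $g\in P$ fixes a nonempty open set, and let $x$ be in the closure of the interior of $M^g$. Then $gx=x$, so $g$ acts linearly in a chart at $x$ and fixes an open subset of it. A linear map fixing an open set is the identity, so $x$ is in the interior of $M^g$. Hence this interior is open, closed and nonempty. Since $M$ is connected, $g$ acts as the identity, and $g=1$ by effectiveness. So $P_x$ is faithful on charts. For an invariant inner product it lands in $O(4)$, and in $SO(4)$ since $P$ acts trivially on $H_4(M)$.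

(2) A real representation of an abelian group of odd order is a sum of trivial lines and rotation planes. In dimension $4$ the number of trivial lines is even. Pair them up: the representation is a sum of two planes on each of which $P_x$ acts through $SO(2)$. The $p$-torsion subgroup of $SO(2)\times SO(2)$ is $(\mathbb Z/p)^2$.

(3) Now $P_x$ is the whole $p$-torsion subgroup $\mu_p\times\mu_p$. The subgroups $\mu_p\times1$ and $1\times\mu_p$ each fix a plane. The other $p-1$ subgroups of order $p$ consist, apart from $1$, of pairs with both entries nontrivial, which fix only $0$.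

(4) In a linear chart at a point of $M^H$, the set $M^H$ is a linear subspace. For $H=C$ of order $p$, the fixed subspace has dimension $0$ or $2$ by (2), since dimension $4$ would contradict faithfulness. Compactness gives finiteness. $\square$

In particular, if $E\cong(\mathbb Z/p)^3$ acts on $M$ as above, then $M^E=\emptyset$. So Theorem A asks whether an action without a common fixed point can live on an $M$ with $\chi(M)\ne0$.

## 4. Counting orbits gives $p\mid\chi(M)$ and then stops

The first thing to try is counting. For this section only, suppose $M$ is a finite simplicial complex on which $E$ acts simplicially, so that an element stabilizing a simplex fixes it pointwise. If $M^E=\emptyset$, no simplex is stabilized by all of $E$, so every orbit of simplices has length divisible by $p$, and $\chi(M)\equiv0\pmod p$.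

This settles many cases of Theorem A at once. For $S^4$ and $S^2\times S^2$ we have $\chi=2,4$, and no odd prime divides these. For $\mathbb{CP}^2$ only $p=3$ remains. For a connected sum of $n$ copies of $\mathbb{CP}^2$, $\chi=n+2$, and the count says nothing as soon as $p\mid n+2$.

That is the exact point where counting stops: when $p\mid\chi(M)$. The obstacle is real. Let $E\cong(\mathbb Z/3)^2\le PU(3)$ be generated by the classes of $A=\mathrm{diag}(1,\omega,\omega^2)$ and of the cyclic permutation $B:e_i\mapsto e_{i+1}$ (indices mod $3$). From $Ae_i=\omega^ie_i$ we get $BAB^{-1}=\omega^{-1}A$, so the classes commute. Each nontrivial element of $E$ is represented by some $D=A^iB^j$, and conjugation by $A$ or by $B$ multiplies $D$ by a primitive cube root of unity. Hence the eigenvalues of $D$ are $\lambda,\lambda\omega,\lambda\omega^2$, and $D$ has exactly three fixed points in $\mathbb{CP}^2$, all isolated. A common fixed point of $E$ would be an eigenvector of $A$, so some line spanned by $e_i$; but $B$ moves it. So $M^E=\emptyset$ with $\chi(M)=3$. The count is consistent: the four subgroups of order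 $3$ have $12$ distinct fixed points in all, and the rest of $\mathbb{CP}^2$ has Euler characteristic $3-12=-9$, divisible by $9$.

So a proof must use more than divisibility: it must bring in the homology of $M$ and the way $E$ acts on chains, and it must leave room for $p=3$, $\chi=3$.

## 5. An equivariant finite complex retracting onto $M$

Locally linear actions need not come with a triangulation, so we replace $M$ by a finite complex that retracts onto it.

**Lemma 2.** Let $P$ be a finite $p$-group acting on $M$ as above. There are a finite simplicial complex $K$ with simplicial $P$-action and $P$-maps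
$$M\xrightarrow{\,i\,}K\xrightarrow{\,r\,}M,\qquad ri=\mathrm{id},$$
such that the vertices of each simplex are ordered in a $P$-invariant way, compatibly with faces, and an element of $P$ stabilizing a simplex fixes it pointwise.

*Proof.* By Lemma 1(4) every $M^H$ is a compact manifold, hence an ANR. Jaworowski's theorem (*Extensions of G-maps and Euclidean G-retracts*, Math. Z. 146 (1976)) says that a finite-dimensional compact metrizable $P$-space, $P$ finite, is a $P$-ENR if all its fixed sets are ANRs. So $M$ embeds equivariantly in a representation $W$ as an equivariant retract of an invariant open neighborhood. Now $W$ is a direct summand of some $\mathbb R[P]^n$. Pulling the neighborhood back along an equivariant projection $\mathbb R[P]^n\to W$, and composing the retraction with this projection, we may take the representation to be $\mathbb R[P]^n$; call the neighborhood $O$.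

$P$ permutes the coordinates of $\mathbb R[P]^n$, so the standard cubulation of mesh $1/m$ is invariant. By compactness of $M$, for $m$ large the union $K$ of all closed cubes meeting $M$ lies in $O$. Subdivide $K$ barycentrically: the vertices are the barycenters of the faces of cubes, and the simplices correspond to chains of faces. Order the vertices of a simplex by the dimension of the face. $P$ preserves this order, because it preserves dimension. An element stabilizing a simplex fixes each of its vertices, hence the simplex pointwise. Let $i$ be the inclusion and $r$ the restriction of the retraction. $\square$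

We also need to know on which homology groups $P$ acts trivially besides $H_*(M;\mathbb Z)$.

**Lemma 3.** Let $P$ be a finite $p$-group acting on $M$ as above. Then $P$ acts trivially on $H^*(M;\mathbb Z)$, on $H_3(M;k)$ for every field $k$, and on $H_2(M;\mathbb Q/\mathbb Z)$.

*Proof.* $P$ fixes $[M]$, so $g_*(g^*c\cap[M])=c\cap g_*[M]=c\cap[M]$: duality turns triviality on homology into triviality on cohomology, with any coefficients. So $P$ is trivial on $H^q(M;\mathbb Z)\cong H_{4-q}(M;\mathbb Z)$. Next, $H_3(M;k)\cong H^1(M;k)\cong\mathrm{Hom}(H_1(M;\mathbb Z),k)$. Finally $\mathbb Q/\mathbb Z$ is injective, so $H_2(M;\mathbb Q/\mathbb Z)\cong H^2(M;\mathbb Q/\mathbb Z)\cong\mathrm{Hom}(H_2(M;\mathbb Z),\mathbb Q/\mathbb Z)$. $\square$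

The group missing from this list is $H_2(M;k)$; compare the warning in Section 1.

## 6. One nilpotent operator that sees no fixed points

Let $E=\langle g_1,\dots,g_r\rangle\cong(\mathbb Z/p)^r$ act on $M$ as above with $M^E=\emptyset$. The chains of $K$ are sums of permutation modules $k[E/H]$ with $H\ne E$. We want a ring so small that its modules can be listed, over which all of these become free. Restricting to a cyclic subgroup of $E$ does not do it: for $E=\langle g_1,g_2\rangle$ and $H=\langle g_1\rangle$, the module $k[E/H]$ is trivial over $k\langle g_1\rangle$. The remedy is to use a generic linear combination of the $g_i-1$.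

Let $k$ be a field of characteristic $p$ containing $\alpha_1,\dots,\alpha_r$ linearly independent over $\mathbb F_p$. Put
$$t=\sum_i\alpha_i(g_i-1)\in kE .$$
Then $t^p=\sum_i\alpha_i^p(g_i^p-1)=0$. So every $kE$-module restricts to a module over $R:=k[t]/(t^p)$. In the example above, $t$ acts on $k[E/H]$ as $\alpha_2(g_2-1)$, and $k[E/H]$ is free of rank one over $R$.

**Lemma 4.** If $H<E$ is a proper subgroup, $k[E/H]$ is free over $R$.

*Proof.* Choose a basis $e_1,\dots,e_m$ of $E/H$, $m\ge1$, and put $x_j=e_j-1$. Then $k[E/H]=k[x_1,\dots,x_m]/(x_j^p)$; let $J_0=(x_1,\dots,x_m)$ be its augmentation ideal. If $g_i$ maps to $\prod_je_j^{c_{ij}}$, then $g_i-1\equiv\sum_jc_{ij}x_j$ modulo $J_0^2$. So $t\equiv\sum_j\beta_jx_j$ modulo $J_0^2$, with $\beta_j=\sum_i\alpha_ic_{ij}$. The $g_i$ generate $E/H$, so the $\mathbb F_p$-matrix $(c_{ij})$ has rank $m$ and its columns are nonzero. By independence of the $\alpha_i$, all $\beta_j\ne0$. Hence $t,x_2,\dots,x_m$ generate $J_0$ modulo $J_0^2$. As $J_0$ is nilpotent, they generate $J_0$ by Nakayama, so the algebra map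
$$k[y_1,\dots,y_m]/(y_j^p)\to k[E/H],\qquad y_1\mapsto t,\quad y_j\mapsto x_j\ (j\ge2),$$
is onto. Both sides have dimension $p^m$, so it is an isomorphism. The left side is free over $k[y_1]/(y_1^p)$. $\square$

Now some conventions. Complexes are graded homologically, and $X[1]$ is $X$ moved up by one degree, so a module $Y$ placed in degree $n$ is $Y[n]$. In a derived category, for modules $Y,Y'$, $\mathrm{Hom}(Y,Y'[i])=\mathrm{Ext}^i(Y,Y')$, which is zero for $i<0$ and $\mathrm{Hom}(Y,Y')$ for $i=0$. Truncations by homology degree give triangles
$$\tau_{\ge j}Z\to Z\to\tau_{\le j-1}Z\to(\tau_{\ge j}Z)[1],$$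
functorial in $Z$ *including the connecting map*: there are no nonzero maps from $(\tau_{\ge j}Z)[1]$ to $\tau_{\le j-1}Z'$, so the morphism of triangles induced by $Z\to Z'$ is unique. We write $X_{\ge j}$, $X_{\le j}$, $X_{[i,j]}$ for truncations.

$D^b(\mathrm{mod}\,R)$ is the derived category of complexes with bounded, finite-dimensional homology. A complex is *perfect* if it is quasi-isomorphic to a bounded complex of finitely generated free modules. Example: $R$ itself is perfect. Put
$$\mathcal T=D^b(\mathrm{mod}\,R)/\mathrm{perf},$$
the quotient in which perfect complexes become zero.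

**Proposition 5.** The object $X$ given by $S_*(M;k)$ is zero in $\mathcal T$.

*Proof.* Let $\Delta_*(K;k)$ be the simplicial chains of $K$, with basis the simplices with their invariant vertex order. The inclusion $\Delta_*(K;k)\to S_*(K;k)$ is an $E$-equivariant quasi-isomorphism. Each $\Delta_n(K;k)$ is a finite sum of modules $k[E/H]$, where $H$ is the stabilizer of a simplex. Then $K^H\ne\emptyset$, and applying $r$ gives $M^H\neq\emptyset$, so $H\ne E$. By Lemma 4 each $\Delta_n(K;k)$ is free over $R$. So $S_*(K;k)$ is zero in $\mathcal T$. By Lemma 2, $X$ is a direct summand of it, so $X=0$. $\square$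

Everything that follows extracts the consequences of $X=0$. In words: the five homology groups of $M$, as $R$-modules, must assemble to nothing.

## 7. The stable category of $k[t]/(t^p)$

**Definition 4 (stable category).** $\mathrm{stmod}(R)$ has the finitely generated $R$-modules as objects. Morphisms are $R$-homomorphisms modulo those that factor through a projective (equivalently, free) module.

By Rickard (*Derived categories and stable equivalence*, JPAA 61 (1989), Thm 2.1), $\mathcal T\simeq\mathrm{stmod}(R)$, a module corresponding to itself placed in degree $0$. Write $M_j=R/(t^j)$ for $1\le j\le p$. By the structure theorem over $k[t]$, every finitely generated module is a sum of $M_j$'s; $M_p=R$ becomes zero, and the indecomposables of $\mathcal T$ are $M_1=k,\dots,M_{p-1}$. Short exact sequences of modules give triangles. For example, $0\to M_j\to R\to M_{p-j}\to0$ and $R=0$ give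
$$M_j[1]\cong M_{p-j}.\tag{1}$$
So $[2]$ fixes isomorphism classes. Put $L=k[1]\cong M_{p-1}$, and fix an isomorphism $y:k\to k[2]$. With it we identify every $k[n]$ with $k$ ($n$ even) or $L$ ($n$ odd).

**Maps out of $k$.** A homomorphism $k\to Y$ factoring through a free module $R^n$ has image in the image of $t^{p-1}R^n$, hence in $t^{p-1}Y$. So
$$t^{p-1}Y=0\ \Longrightarrow\ \mathrm{Hom}_{\mathcal T}(k,Y)=\mathrm{Hom}_R(k,Y).\tag{2}$$
Hence $\mathrm{End}_{\mathcal T}(k)=k$ and, shifting, $\mathrm{End}_{\mathcal T}(L)=k$. Also $\mathrm{Hom}_{\mathcal T}(k,L)=k\cdot x$, where $x:k\to M_{p-1}$ is the inclusion of the socle.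

**Maps from $L$ to $k$.** We have $\mathrm{Hom}_R(M_{p-1},k)=k\cdot x'$ with $x'$ the quotient map. A map $M_{p-1}\to R^n$ has image killed by $t^{p-1}$, so in $tR^n$, and $tR^n$ dies under every map $R^n\to k$. So $\mathrm{Hom}_{\mathcal T}(L,k)=k\cdot x'\ne0$.

**Odd maps.** Call multiples of $x$, $x'$, and matrices of such, *odd*, and call maps $k^m\to k^n$ and $L^m\to L^n$ *scalar*. Composites of two odd maps vanish:
$$x'x=0,\qquad xx'=0.\tag{3}$$
The first holds since $p-1\ge2$, so the socle of $M_{p-1}$ dies in $k$. And $xx'$ is an element of the field $\mathrm{End}_{\mathcal T}(L)=k$ with square $x(x'x)x'=0$.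

**Cones.** From $0\to k\xrightarrow{x}M_{p-1}\to M_{p-2}\to0$ and $0\to M_{p-2}\to M_{p-1}\xrightarrow{x'}k\to0$,
$$\mathrm{cone}(x)\cong M_{p-2},\qquad\mathrm{cone}(x')\cong M_{p-2}[1]\cong M_2.\tag{4}$$

**Lemma 6 (normal form).** Any map $f:k^{a_1}\oplus L^{b_1}\to k^{a_2}\oplus L^{b_2}$ in $\mathcal T$ is, up to automorphisms of source and target, a direct sum of copies of $\mathrm{id}_k,\mathrm{id}_L,x,x'$ and zero maps $k\to0$, $L\to0$, $0\to k$, $0\to L$. The numbers of copies of $\mathrm{id}_k$ and $\mathrm{id}_L$ are the ranks of the two scalar blocks of $f$. If both scalar blocks vanish, the numbers of copies of $x$ and $x'$ are the ranks of the two odd blocks.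

*Proof.* Diagonalize the two scalar blocks to identity-plus-zero form. Suppose an odd entry lies in the same row as an identity entry, say the odd entry goes from a summand $L$ to a target summand $k$ which is also the target of $\mathrm{id}_k$ from a source summand $k$. Compose with the source automorphism that adds a suitable odd map from this $L$ to this $k$; it clears the entry. The only other entries it could change are composites of this odd map with entries out of the source summand $k$. Besides the identity these are odd, so the composites vanish by (3). Columns, and the roles of $k$ and $L$ exchanged, are treated in the same way. The remaining odd entries form one block from the unused $k$'s to the unused $L$'s and one from the unused $L$'s to the unused $k$'s. These have different sources and targets and are diagonalized independently by scalar automorphisms. By (3), the scalar blocks of a composite are the composites of the scalar blocks, so automorphisms have invertible scalar blocks and the ranks of the scalar blocks of $f$ do not change. If the scalar blocks of $f$ vanish, no clearing takes place,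 and the last assertion follows. $\square$

**Lemma 7.** A stable isomorphism between finitely generated modules without projective summands is represented by an isomorphism of modules.

*Proof.* Let $f:Y\to Y'$ represent it and $g:Y'\to Y$ its inverse. Then $gf-1$ factors as $Y\to R^n\to Y$. Since $Y$ is a sum of $M_j$ with $j<p$, $t^{p-1}Y=0$, so the image of $Y\to R^n$ is in $tR^n$, and $(gf-1)Y\subset tY$. Thus $gf$ is onto modulo $tY$, hence onto by nilpotence of $t$, hence bijective. The same holds for $fg$. $\square$

## 8. The action on $H_2(M;k)$

Write $H_q=H_q(M;k)$ and $a=\dim_kH_1$. Over $R$ we have trivial modules $H_0=H_4=k$, $H_1=H_1(M;\mathbb Z)\otimes k\cong k^a$, and $H_3\cong k^a$ by Lemma 3 and duality. Let $T=\mathrm{Tors}\,H_1(M;\mathbb Z)$, $\nu=\dim T\otimes\mathbb F_p$, and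
$$N=H_2(M;k)\ \supset\ U=H_2(M;\mathbb Z)\otimes k\ \supset\ V=\mathrm{Tors}\,H_2(M;\mathbb Z)\otimes k.$$

**Lemma 8.** $E$ acts trivially on $U$; $(g-1)N\subset V$ for all $g\in E$; and $\dim V=\nu$. In particular $tN\subset V$ and $t^2N=0$, so $N$ is a sum of copies of $M_1$ and $M_2$ and has no projective summand.

*Proof.* The first statement is clear. By duality $\mathrm{Tors}\,H_2(M;\mathbb Z)\cong\mathrm{Tors}\,H^2(M;\mathbb Z)\cong T$, so $\dim V=\nu$. For the second statement work over $\mathbb F_p$ and extend scalars afterwards. Let $U_0\supset V_0$ be the images of $H_2(M;\mathbb Z)$ and of its torsion in $H_2(M;\mathbb F_p)$. For $n\in H_2(M;\mathbb F_p)$ and $u\in U_0$, the intersection form gives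
$$((g-1)n)\cdot u=gn\cdot gu-n\cdot u=0,$$
because $gu=u$ and $g$ preserves the form. So $(g-1)n\in U_0^\perp$. A torsion class pairs to zero with every integral class, so $V_0\subset U_0^\perp$. The form is nondegenerate and $H_2(M;\mathbb F_p)/U_0\cong\mathrm{Tor}(H_1(M;\mathbb Z),\mathbb F_p)$, so $\dim U_0^\perp=\nu=\dim V_0$. Hence $U_0^\perp=V_0$. The last sentence follows since $tV\subset tU=0$ and $p\ge3$. $\square$

## 9. The case $H_1(M;\mathbb F_p)=0$

Here $X=0$ can be used by hand. We have $a=0$, so $\nu=0$, $V=0$, and $N$ is a trivial module. The only homology is $k$ in degree $0$, $N$ in degree $2$, $k$ in degree $4$. The triangle $X_{\ge2}\to X\to H_0\to X_{\ge2}[1]$ with $X=0$ gives $X_{\ge2}\cong H_0[-1]$, and $H_4[4]\to X_{\ge2}\to N[2]\to H_4[5]$ becomes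
$$H_4[4]\xrightarrow{\ \varphi\ }H_0[-1]\to N[2]\to H_4[5],\qquad H_4[4]\cong k,\quad H_0[-1]\cong L.$$
So $\varphi$ is $0$ or a nonzero multiple of $x$.

* If $\varphi=0$, then $N\cong H_0[-3]\oplus H_4[3]\cong M_{p-1}\oplus M_{p-1}$. This is not a trivial module, since $p-1\ge2$.
* If $\varphi\ne0$, then $N\cong M_{p-2}$ by (4). This is trivial only for $p=3$. Then $N=k$ and $\chi(M)=1+1+1=3$.

So Theorem B holds when $H_1(M;\mathbb F_p)=0$, and the surviving case is exactly that of the example on $\mathbb{CP}^2$.

What goes wrong when $H_1(M;\mathbb F_p)\ne0$? More summands enter, and $N$ may contain $M_2$'s. For $p\ge5$, the modules $M_{p-1}$ and $M_{p-2}$ are still too long to sit in $N$. But for $p=3$ the possibility $N\supset M_2\oplus M_2$, which was excluded above by $tN=0$, is no longer excluded by Lemma 8: take $a=\nu=2$, $N=M_2^2\oplus M_1^4$, with $V=tN$ of dimension $2$ and $U=\ker t$ of dimension $6$. Then $\chi=2-2a+\dim N=2-4+8=6$. Lists of modules cannot rule this out; one has to follow the map that links $H_1$ to $H_2$. The next section does the bookkeeping, and Section 11 removes $\chi=6$.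

## 10. The truncation triangle: $\chi(M)\in\{0,3,6\}$

**Step 1: a triangle involving only $H_0,H_1,H_3,H_4$ and $N$.** We want to turn $X=0$ into a statement about $N$. There are triangles
$$H_1[1]\to X_{\le1}\to H_0\xrightarrow{\kappa}H_1[2],\qquad H_4[4]\to X_{\ge3}\to H_3[3]\xrightarrow{\lambda}H_4[5],$$
$$X_{\ge3}\to X_{\ge2}\xrightarrow{\pi}N[2]\to X_{\geq 3}[1],\qquad X_{\ge2}\to X\to X_{\le1}\xrightarrow{\partial}X_{\ge2}[1].$$
In $\mathcal T$ the map $\partial$ is an isomorphism, as $X=0$. Put $A=X_{\ge3}$, $B=X_{\le1}[-1]$, $\psi=\pi\circ\partial[-1]$. Replacing $X_{\ge2}$ by $B$ via the isomorphism $\partial[-1]:B\to X_{\ge2}$ gives a triangle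
$$A\xrightarrow{\ \varphi\ }B\xrightarrow{\ \psi\ }N[2]\to A[1].\tag{5}$$

**Step 2: identify $A$ and $B$.** We want to apply Lemma 6 to $\varphi$. In $\mathcal T$, $\kappa:k\to k^a[2]\cong k^a$ is zero or a split monomorphism, and $\lambda:k^a[3]\to k[5]$ is zero or a split epimorphism. Put $\varepsilon'=1$ if $\kappa=0$ and $\varepsilon'=0$ otherwise; put $\varepsilon=1$ if $\lambda=0$ and $\varepsilon=0$ otherwise. If $\kappa=0$, then $B\cong H_1\oplus H_0[-1]\cong k^a\oplus L$. If $\kappa\ne0$, then $X_{\le1}\cong\mathrm{cone}(\kappa)[-1]\cong k^{a-1}[1]$ and $B\cong k^{a-1}$. If $\lambda=0$, then $A\cong H_4[4]\oplus H_3[3]\cong k\oplus L^a$. If $\lambda\ne0$, then $A\cong k^{a-1}[3]\cong L^{a-1}$. In all cases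
$$A\cong k^{\varepsilon}\oplus L^{a-1+\varepsilon},\qquad B\cong L^{\varepsilon'}\oplus k^{a-1+\varepsilon'}.$$

**Step 3: compute the cone.** This expresses $N$ through a few integers. In the normal form of $\varphi$, let $\rho,\rho',\sigma,s$ be the numbers of summands $\mathrm{id}_k,\mathrm{id}_L,x,x'$. Counting the $k$'s of $A$ and the $L$'s of $B$,
$$\rho+\sigma\le\varepsilon,\qquad\rho'+\sigma\le\varepsilon'.\tag{6}$$
Put $e=\varepsilon+\varepsilon'-\rho-\rho'\in\{0,1,2\}$. The cone of $\varphi$ is the sum of the following.

* Each $\mathrm{id}$ contributes $0$, each $x$ contributes $M_{p-2}$, each $x'$ contributes $M_2$.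
* The $\varepsilon-\rho-\sigma$ summands $k\to0$ contribute $k[1]=L\cong M_{p-1}$ each, and the $\varepsilon'-\rho'-\sigma$ summands $0\to L$ contribute $L$ each. Together: $e-2\sigma$ copies of $M_{p-1}$.
* The $a-1+\varepsilon-\rho'-s$ summands $L\to0$ contribute $L[1]\cong k$ each, and the $a-1+\varepsilon'-\rho-s$ summands $0\to k$ contribute $k$ each. Together: $2a-2+e-2s$ copies of $M_1$.

By (5), $N[2]\cong\mathrm{cone}(\varphi)$, and $[2]$ fixes isomorphism classes. So in $\mathcal T$
$$N\cong M_{p-2}^{\sigma}\oplus M_{p-1}^{\,e-2\sigma}\oplus M_2^{\,s}\oplus M_1^{\,2a-2+e-2s}.\tag{7}$$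
Neither side has projective summands (Lemma 8 for $N$), so by Lemma 7 this is an isomorphism of $R$-modules. Further,
$$\chi(M)=1-a+\dim N-a+1=2-2a+\dim N.\tag{8}$$

**Step 4: the case $p\ge5$.** Only $M_1$ and $M_2$ occur in $N$, while $p-1>p-2\ge3$. So $\sigma=0$ and $e=0$ in (7). Hence $\dim N=2s+2a-2-2s=2a-2$, and $\chi(M)=0$. This is Theorem B for $p\ge5$.

**Step 5: the case $p=3$.** Now $M_{p-2}=M_1$ and $M_{p-1}=M_2$, so
$$\dim N=\sigma+2(e-2\sigma)+2s+(2a-2+e-2s)=2a-2+3(e-\sigma),\qquad\chi(M)=3(e-\sigma).$$
By (6), $\sigma\le1$, and $\sigma=1$ forces $\varepsilon=\varepsilon'=1$, $\rho=\rho'=0$, so $e=2$ and $\chi(M)=3$. If $\sigma=0$, then $\chi(M)=3e\in\{0,3,6\}$. So $\chi(M)\in\{0,3,6\}$, and $\chi(M)=6$ only if $\varepsilon=\varepsilon'=1$ and $\rho=\rho'=\sigma=0$.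

## 11. The extension class of $H_1$ by $H_2$ excludes $\chi(M)=6$

Let $p=3$ and suppose $\varepsilon=\varepsilon'=1$, $\rho=\rho'=\sigma=0$. We look for a contradiction. The plan is this. The triangle (5) will produce two summands $M_2$ of $N$ and an injective map $h_0:H_1\to N$ that avoids them. On the other hand $h_0$ comes from the extension class between $H_1$ and $H_2$, and the torsion of $H_1$ will be seen to land in $V$. By dimension it fills $V$. But $V\supset tN$ meets the two summands.

**Step 1: split off $M_2\oplus M_2$.** We write (5) as a sum of triangles. Since $\kappa=\lambda=0$, choose splittings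
$$B=H_1\oplus H_0[-1],\qquad A=H_4[4]\oplus H_3[3],$$
where $H_1\hookrightarrow B$ is the shift by $[-1]$ of the canonical map $H_1[1]\to X_{\le1}$. The scalar blocks of $\varphi$ are $H_4[4]\to H_1$ and $H_3[3]\to H_0[-1]$. They vanish, by Lemma 6 and $\rho=\rho'=0$. Then, again by Lemma 6, the odd block $H_4[4]\to H_0[-1]$ has rank $\sigma=0$, so it vanishes. The only possibly nonzero block is an odd map $\varphi_1:H_3[3]\to H_1$. Hence
$$N[2]\cong H_0[-1]\oplus H_4[5]\oplus\mathrm{cone}(\varphi_1),\qquad H_0[-1]\cong H_4[5]\cong L=M_2,$$
compatibly with the maps from $B$. In particular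
$$h:=\psi|_{H_1}:H_1\to N[2]$$
factors through the summand $\mathrm{cone}(\varphi_1)$. Apply $[-2]$, represent $\mathrm{cone}(\varphi_1)[-2]$ by a module without projective summands, and use Lemma 7. This gives a decomposition of $R$-modules
$$N=M_2\oplus M_2\oplus N''\tag{9}$$
such that $h$ has zero components in $(M_2\oplus M_2)[2]$.

**Step 2: turn $h$ into an honest homomorphism.** For a finite-dimensional trivial module $W$, sums of copies of $y$ give $y_W:W\to W[2]$, and $y_{W'}f=f[2]y_W$ for every linear map $f:W\to W'$, since $\mathcal T$ and its shift are $k$-linear. For every $Y$, the map $f\mapsto f[2]\circ y_W$ is an isomorphism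
$$\mathrm{Hom}_{\mathcal T}(W,Y)\to\mathrm{Hom}_{\mathcal T}(W,Y[2]),\tag{10}$$
natural in $Y$ and, for linear maps, in $W$. Since $t^2N=0$ and $p-1=2$, (2) shows that $h$ corresponds to a unique homomorphism $h_0:H_1\to N$ of $R$-modules. Its component in $M_2\oplus M_2$ is stably zero, hence zero by (2). So
$$h_0(H_1)\subset N''.\tag{11}$$

**Step 3: $h_0$ is injective.** This uses exactness of (5). If it fails, there is a nonzero linear map $v:k\to H_1$ with $h_0v=0$, so $hv=0$ by naturality of (10). Then the composite $k\xrightarrow{v}H_1\hookrightarrow B$ is killed by $\psi$, so it equals $\varphi w$ for some $w:k\to A$. Let $w_1:k\to H_3[3]$ be the component of $w$. As $\varphi_1$ is the only nonzero block, $\varphi w=\varphi_1w_1$. Here $w_1$ is odd, since $H_3[3]\cong L^a$, and $\varphi_1$ is odd, so $\varphi_1w_1=0$ by (3). Since $H_1\hookrightarrow B$ is split, $v=0$ in $\mathcal T$, so $v=0$ by (2), a contradiction.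

**Step 4: $h$ is an extension class.** We express $h$ through the chains of $M$, so that integral information can be used. Let $S=S_*(M;\mathbb Z)$, a complex of $\mathbb ZE$-modules. Let $\eta:H_1(S)\to H_2(S)[2]$ in $D(\mathbb ZE)$ be such that $\eta[1]$ is the connecting map of
$$H_2(S)[2]\to\tau_{[1,2]}S\to H_1(S)[1]\xrightarrow{\eta[1]}H_2(S)[3],$$
and let $\bar\eta:H_1\to N[2]$ in $D(kE)$ be the analogous map for $S\otimes k=S_*(M;k)$. We claim that $\bar\eta$, restricted to $R$, becomes $h$ in $\mathcal T$.

Functoriality of truncation triangles for $X_{\ge1}\to X$ shows that the connecting map $\delta:H_1[1]\to X_{\ge2}[1]$ for $X_{\ge1}$ is the composite of $H_1[1]\to X_{\le1}$ and $\partial$. Functoriality for $X_{\ge1}\to X_{[1,2]}$ shows $\bar\eta[1]=\pi[1]\circ\delta$. So $\bar\eta[1]=\pi[1]\circ\partial\circ(H_1[1]\to X_{\le1})=h[1]$, by the definitions of $\psi$ and $h$.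

**Step 5: integrally, torsion of $H_1$ is linked only to torsion of $H_2$.** Let $\iota:T\to H_1(S)$ be the inclusion, $T_2=\mathrm{Tors}\,H_2(S)$, $F_2=H_2(S)/T_2$, and $q:H_2(S)\to F_2$ the projection. We show
$$q[2]\,\eta\,\iota=0\quad\text{in }D(\mathbb ZE).\tag{12}$$
The input is the triviality of the action on $H_2(M;\mathbb Q/\mathbb Z)$ (Lemma 3).

Let $Y$ be the cofiber of $T_2[2]\to H_2(S)[2]\to\tau_{[1,2]}S$ in $D(\mathbb ZE)$. Its homology is $H_1(S)$ in degree $1$ and $F_2$ in degree $2$. By functoriality for $\tau_{[1,2]}S\to Y$, the connecting map of $F_2[2]\to Y\to H_1(S)[1]$ is $(q[2]\eta)[1]$. So (12) will follow if $\iota[1]:T[1]\to H_1(S)[1]$ lifts to a map $T[1]\to Y$.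

First we compute $H_2(Y\otimes^L\mathbb Q/\mathbb Z)$, tensor products being over $\mathbb Z$. The maps
$$S\leftarrow\tau_{\ge1}S\to\tau_{[1,2]}S\to Y$$
all induce isomorphisms on $H_2(-\otimes^L\mathbb Q/\mathbb Z)$.

* The cofiber of the first is $H_0(S)=\mathbb Z$, whose tensor product lives in degree $0$.
* The fiber of the second is $\tau_{\ge3}S$, whose tensor product lives in degrees $\ge3$.
* The fiber of the third is $T_2[2]$, whose tensor product lives in degree $3$, since $T_2\otimes\mathbb Q/\mathbb Z=0$.

So $A':=H_2(Y\otimes^L\mathbb Q/\mathbb Z)\cong H_2(M;\mathbb Q/\mathbb Z)$ has trivial $E$-action.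

Next, $F_2[2]\otimes^L\mathbb Q/\mathbb Z$ lives in degree $2$, as $F_2$ is free over $\mathbb Z$, and $H_1(S)[1]\otimes^L\mathbb Q/\mathbb Z$ lives in degrees $1,2$. So $F_2[2]\to Y\to H_1(S)[1]$ gives an exact sequence
$$0\to F_2\otimes\mathbb Q/\mathbb Z\to A'\to\mathrm{Tor}(H_1(S),\mathbb Q/\mathbb Z)\to0,$$
and $H_j(Y\otimes^L\mathbb Q/\mathbb Z)=0$ for $j\ge3$. Hence $\tau_{\ge2}(Y\otimes^L\mathbb Q/\mathbb Z)=A'[2]$. The Bockstein $H_1(S)[1]\otimes^L\mathbb Q/\mathbb Z\to H_1(S)[2]$ of $\mathbb Z\to\mathbb Q\to\mathbb Q/\mathbb Z$ induces on $H_2$ a map $\mathrm{Tor}(H_1(S),\mathbb Q/\mathbb Z)\to H_1(S)$. It is injective with image the kernel of $H_1(S)\to H_1(S)\otimes\mathbb Q$, which is $T$. We identify $\mathrm{Tor}(H_1(S),\mathbb Q/\mathbb Z)$ with $T$ by this map.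

The kernel $F_2\otimes\mathbb Q/\mathbb Z$ is divisible, so $A'\to T$ has a section $\theta:T\to A'$ of abelian groups. All actions are trivial, so $\theta$ is $\mathbb ZE$-linear. This is the place where triviality on $A'$ is used. Consider
$$T[2]\xrightarrow{\theta[2]}A'[2]\to Y\otimes^L\mathbb Q/\mathbb Z\xrightarrow{\text{Bockstein}}Y[1].$$
By naturality of the Bockstein for $Y\to H_1(S)[1]$, the composite $T[2]\to Y[1]\to H_1(S)[2]$ induces $\iota$ on $H_2$. Since $\mathrm{Hom}_{D(\mathbb ZE)}(T[2],H_1(S)[2])=\mathrm{Hom}_{\mathbb ZE}(T,H_1(S))$, the composite equals $\iota[2]$. Shifting by $[-1]$, $\iota[1]$ lifts to $T[1]\to Y$. Its composite with the connecting map $(q[2]\eta)[1]$ vanishes, which is (12).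

**Step 6: reduce to coefficients in $k$.** We show that the composite
$$\zeta:\ T\otimes k\to H_1\xrightarrow{\bar\eta}N[2]\to(N/V)[2]\quad\text{in }D(kE)$$
is zero. By (12) and the triangle $T_2[2]\to H_2(S)[2]\to F_2[2]\to$, the map $\eta\iota$ factors through $T_2[2]\to H_2(S)[2]$. By functoriality of truncation for $S\to S\otimes k$, the composite
$$T\to T\otimes k\to H_1\xrightarrow{\bar\eta}N[2]\to(N/V)[2]\quad\text{in }D(\mathbb ZE)$$
equals $T\xrightarrow{\eta\iota}H_2(S)[2]\to N[2]\to(N/V)[2]$. So it factors through $T_2[2]\to N[2]\to(N/V)[2]$, which is zero, as $T_2$ maps into $V$. Thus the pullback of $\zeta$ to $T$ vanishes. Extension of scalars along $\mathbb ZE\to kE$ is adjoint to restriction: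
$$\mathrm{Hom}_{D(\mathbb ZE)}(T,W)=\mathrm{Hom}_{D(kE)}(T\otimes^L_{\mathbb Z}k,W).$$
Under this adjunction, what we have shown says that
$$T\otimes^L_{\mathbb Z}k\to T\otimes k\xrightarrow{\ \zeta\ }(N/V)[2]$$
is zero. Now $T$ is a trivial module, so $T\otimes^L_{\mathbb Z}k$ is computed by a free $\mathbb Z$-resolution of $T$ with trivial action. It is therefore a complex of vector spaces with trivial action, isomorphic to $(T\otimes k)\oplus\mathrm{Tor}(T,k)[1]$, already over $k$. So the first map is a split epimorphism, and $\zeta=0$.

**Step 7: $h_0(T\otimes k)\subset V$.** This translates $\zeta=0$ back. By Step 4, $T\otimes k\to H_1\xrightarrow{h}N[2]\to(N/V)[2]$ is zero in $\mathcal T$. By naturality of (10), $T\otimes k\to H_1\xrightarrow{h_0}N\to N/V$ is stably zero. By Lemma 8, $t(N/V)=0$, so by (2) this map is zero.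

**Step 8: the contradiction.** Since $T$ is a direct summand of the abelian group $H_1(M;\mathbb Z)$, the map $T\otimes k\to H_1$ is injective. So by Step 3, $h_0(T\otimes k)$ has dimension $\nu$. By Step 7 it lies in $V$, which has dimension $\nu$ by Lemma 8. With (11),
$$V=h_0(T\otimes k)\subset N''.$$
By Lemma 8, $tN\subset V\subset N''$. But $t(M_2\oplus M_2)\ne0$ is contained in $tN$ and in $M_2\oplus M_2$, and $(M_2\oplus M_2)\cap N''=0$ by (9). This is a contradiction, so $\chi(M)\neq6$. Together with Section 10, Theorem B is proved. $\square$

## 12. Fixed surfaces are orientable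

For Theorem A we must exclude $p=3$, $\chi(M)=3$ in rank $3$. The tool is a count of isolated points of the sets $M^C$, and it needs the surfaces in $M^C$ to have even Euler characteristic.

**Lemma 9.** Let $C=\langle c\rangle$ be a group of order $p$ acting on $M$ as above. Every two-dimensional component $S$ of $M^C$ is orientable.

*Proof.* The idea is that $C$ rotates the normal directions, and since $p$ is odd, the direction of rotation orients them.

**Step 1: orient normally in a chart.** Call an open $C$-invariant $U\subset M$ *adapted* if $U\cong\mathbb R^2\times\mathbb R^2$, where $C$ acts by rotations on the second factor and $U\cap M^C=U\cap S=\mathbb R^2\times0$. By local linearity every point of $S$ has arbitrarily small adapted neighborhoods. For adapted $U$, $C$ acts freely on $U\smallsetminus S$ and $\pi_1((U\smallsetminus S)/C)\cong\mathbb Z$. The connected covering $U\smallsetminus S\to(U\smallsetminus S)/C$ gives a surjection $\mu_U:\mathbb Z\to C$ with kernel $p\mathbb Z=\pi_1(U\smallsetminus S)=H_1(U\smallsetminus S)$. The two generators of $\mathbb Z$ have inverse images $c^{\pm m}$, and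 since $p$ is odd, exactly one of them is sent to $c^m$ with $1\le m\le(p-1)/2$. Its $p$-th multiple is a generator $o_U$ of $H_1(U\smallsetminus S)\cong H_2(U,U\smallsetminus S)$.

**Step 2: the choices agree.** Let $U'\subset U$ be adapted, with $U'\cap S\neq\emptyset$ as always. Choose adapted $U\supset U'\supset U''\supset U'''$ with $U''$ a small product of discs in the coordinates of $U$ and $U'''$ one in the coordinates of $U'$, all centered at one point of $S\cap U'$. The inclusions $U''\subset U$ and $U'''\subset U'$ induce isomorphisms on $H_1(\,\cdot\smallsetminus S)$. The first shows that $H_1(U''\smallsetminus S)\to H_1(U'\smallsetminus S)$ is injective, the second that it is surjective. Hence it is an isomorphism, and so is $H_1(U'\smallsetminus S)\to H_1(U\smallsetminus S)$. The induced map $\mathbb Z\to\mathbb Z$ of fundamental groups of the quotients is then an isomorphism on $p\mathbb Z$, so it is an isomorphism. It is compatible with $\mu_{U'}$ and $\mu_U$. So $o_{U'}\mapsto o_U$.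

**Step 3: a global class.** By Step 2 the dual generators $u_U\in H^2(U,U\smallsetminus S;\mathbb Z)$, defined by $\langle u_U,o_U\rangle=1$, restrict to one another, so they form a section over $S$ of the local cohomology sheaf $\mathcal H^2_S(\mathbb Z)$, the sheaf associated to $U\mapsto H^2(U,U\smallsetminus S;\mathbb Z)$. On adapted sets the groups $H^q(U,U\smallsetminus S;\mathbb Z)$ vanish for $q\ne2$, so $\mathcal H^q_S(\mathbb Z)=0$ for $q\ne2$. The local-to-global spectral sequence then gives $H^2(M,M\smallsetminus S;\mathbb Z)=\Gamma(S;\mathcal H^2_S(\mathbb Z))$. So there is $u\in H^2(M,M\smallsetminus S;\mathbb Z)$ with $\langle u,o_U\rangle=1$.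

**Step 4: duality.** It follows that the image of $o_U$ in $H_2(M,M\smallsetminus S;\mathbb Z)$ has infinite order. Duality in the oriented manifold $M$ gives $H_2(M,M\smallsetminus S;\mathbb Z)\cong H^2(S;\mathbb Z)$. For a nonorientable closed connected surface the right side is $\mathbb Z/2$. So $S$ is orientable. $\square$

## 13. Borel cohomology bounds the action on $M^C$

**Lemma 10.** Let $P$ be a finite $p$-group acting on $M$ as above, $C\le P$ central of order $p$, $F=M^C$, $Q=P/C$, and $J$ the augmentation ideal of $\mathbb Z[Q]$. Then:

1. $J^4$ annihilates $H^0(F;\mathbb F_p)\oplus H^2(F;\mathbb F_p)$, and $J^3$ annihilates $H^1(F;\mathbb F_p)$;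
2. $\chi(F)=\chi(M)$.

Example: for $E\cong(\mathbb Z/3)^2$ on $\mathbb{CP}^2$ from Section 4, $F$ consists of three points, permuted cyclically by $Q\cong\mathbb Z/3=\langle u\rangle$. So $\chi(F)=3=\chi(M)$, and $H^0(F;\mathbb F_3)=\mathbb F_3[\mathbb Z/3]$, on which $(u-1)^2\ne0$ and $(u-1)^3=0$.

*Proof.* For a $P$-space $Z$ put $H^n_C(Z)=H^n(EP\times_CZ;\mathbb Z)$. The diagonal action of $P$ on $EP\times Z$ induces an action of $Q$ on $H_C^n(Z)$.

**Step 1: in high degrees $M$ and $F$ have the same Borel cohomology.** This is what relates $F$ to $M$. $C$ has prime order, so it acts freely on $K\smallsetminus K^C$, and $H^*_C(K,K^C)=H^*(K/C,K^C)$ vanishes above $\dim K$. So $H^n_C(K)\to H^n_C(K^C)$ is an isomorphism for $n>\dim K$. The maps $i,r$ of Lemma 2 restrict to fixed sets, so $H^n_C(M)\to H^n_C(F)$ is a retract of that isomorphism. Hence it is an isomorphism for large $n$, and it is $Q$-equivariant.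

**Step 2: the Borel cohomology of $F$.** Put $BC=EP/C$. Then $EP\times_CF=BC\times F$, and $H^*(F;\mathbb Z)$ is free, since $F$ is a union of points and orientable surfaces (Lemmas 1 and 9). For $g\in P$ the map $g:EP\to EP$ is $C$-equivariant because $C$ is central, and any two $C$-maps $EP\to EP$ are $C$-homotopic. So $g:BC\to BC$ is homotopic to the identity, and $Q$ acts trivially on $H^*(BC;\mathbb Z)$, which in positive degrees is $\mathbb Z/p$ (even) or $0$ (odd). By Künneth, for large $n$, $Q$-equivariantly,
$$H^n_C(F)\cong\begin{cases}H^0(F;\mathbb F_p)\oplus H^2(F;\mathbb F_p)&n\text{ even},\\H^1(F;\mathbb F_p)&n\text{ odd}.\end{cases}\tag{13}$$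

**Step 3: the Borel cohomology of $M$ is filtered with trivial quotients.** Consider the spectral sequence
$$E_2^{b,q}=H^b(C;H^q(M;\mathbb Z))\Rightarrow H^{b+q}_C(M)$$
of $EP\times_CM\to BC$. The coefficients are trivial by Lemma 3. An element $g\in P$ acts on $E_2$ through its actions on $H^*(BC)$ and on $H^q(M;\mathbb Z)$. On the base it is homotopic to the identity, and it acts trivially on $H^q(M;\mathbb Z)$. So $Q$ acts trivially on $E_2$, hence on $E_\infty$. For a trivial finitely generated module $\Lambda$ and $b>0$,
$$H^b(C;\Lambda)=\Lambda/p\ (b\text{ even}),\qquad H^b(C;\Lambda)=\{\ell\in\Lambda:p\ell=0\}\ (b\text{ odd}).\tag{14}$$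
The groups $H^0,H^1,H^4$ of $M$ are torsion free. So in large even total degree only $q=0,2,3,4$ contribute ($q=1$ would need odd $b$ and torsion), and in large odd total degree only $q=1,2,3$. Thus $H^n_C(M)$ has a $Q$-invariant filtration with at most $4$ steps ($n$ even) or $3$ steps ($n$ odd) and trivial quotients. $J$ moves each step into the next, so $J^4$, resp. $J^3$, is zero on $H_C^n(M)$. With Step 1 and (13), this is (1).

**Step 4: Euler characteristics.** We compare lengths in even and odd degree. Let $l_r(n)$ be the length of $E_r$ in total degree $n$, and $\varrho_r(n)$ the length of the image of $d_r$ from total degree $n$ to $n+1$, for $n$ large. Multiplication by a generator of $H^2(BC;\mathbb Z)$ commutes with $d_r$ and is an isomorphism $E_2^{b,q}\to E_2^{b+2,q}$ for $b>0$; by induction on $r$ it is an isomorphism $E_r^{b,q}\to E_r^{b+2,q}$ for large $b$. So $l_r$ and $\varrho_r$ are $2$-periodic for large $n$. From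
$$l_{r+1}(n)=l_r(n)-\varrho_r(n)-\varrho_r(n-1)$$
we see that passing from $r$ to $r+1$ changes $l_r(2m)-l_r(2m+1)$ by $\varrho_r(2m+1)-\varrho_r(2m-1)=0$ for large $m$. There are only five rows, so finitely many differentials occur. On $E_2$, (14) says that the groups in positive even and odd degree have lengths $\mathrm{rk}\,\Lambda+\tau$ and $\tau$, with $\tau=\dim(\mathrm{Tors}\,\Lambda\otimes\mathbb F_p)$. So $l_2(2m)-l_2(2m+1)=\sum_q(-1)^q\,\mathrm{rk}\,H^q(M;\mathbb Z)=\chi(M)$. On the abutment, by (13), the difference is $\chi(F)$. $\square$

## 14. Proof of Theorem A by parity of isolated fixed points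

Suppose $\chi(M)\ne0$ and $\mathrm{rk}_p(G)\ge3$, so that some $E\cong(\mathbb Z/p)^3\le G$ acts on $M$ as above. By Lemma 1(2), $M^E=\emptyset$. By Theorem B, $p=3$ and $\chi(M)=3$. Let $\mathcal I$ be the finite set of pairs $(x,C)$ with $C\le E$ of order $3$ and $x$ an isolated point of $M^C$. We count $\mathcal I$ modulo $2$ in two ways.

**Step 1: $|\mathcal I|$ is odd.** Here we sum over $C$. By Lemma 10(2), $\chi(M^C)=3$ for each $C$. The two-dimensional components of $M^C$ are orientable (Lemma 9), so they have even Euler characteristic. So the number of isolated points of $M^C$ is odd. There are $(27-1)/2=13$ subgroups $C$, and a sum of $13$ odd numbers is odd.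

**Step 2: $|\mathcal I|$ is even.** Here we sum over $x$, after showing that $E_x$ has rank $2$. Let $(x,C)\in\mathcal I$. Then $C\le E_x$, and $E_x$ has rank $1$ or $2$. Suppose $E_x=C$. Then the orbit of $x$ under $Q=E/C\cong(\mathbb Z/3)^2$ is free and consists of one-point components of $M^C$. So $H^0(M^C;\mathbb F_3)$ has a direct summand $\mathbb F_3[Q]$. With $Q=\langle u,v\rangle$, the element $(u-1)^2(v-1)^2\in J^4$ acts on $\mathbb F_3[Q]$ as
$$(1+u+u^2)(1+v+v^2)=\sum_{g\in Q}g\ne0,$$
since $(u-1)^2=1-2u+u^2=1+u+u^2$ modulo $3$. This contradicts Lemma 10(1). So $E_x\cong(\mathbb Z/3)^2$. By Lemma 1(3), each $x$ with $E_x$ of rank $2$ occurs in exactly $p-1=2$ pairs of $\mathcal I$. Hence $|\mathcal I|$ is even.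

The two steps contradict each other. This proves Theorem A: the conjecture of Section 2 is true. $\square$

## 15. Proof of Theorem C: a fixed point for $p\ge5$

Let $p\ge5$, let $P$ act as in Theorem C with $\chi(M)\ne0$; we may assume $P\ne1$. Choose $C\le P$ central of order $p$ and put $F=M^C$, $Q=P/C$, with $J$ as in Lemma 10. By Lemma 10(2), $\chi(F)=\chi(M)\ne0$.

**Step 1: every component of $F$ is $P$-invariant.** This reduces the search for a fixed point to one component. If $g\in Q$ moves a component, then $H^0(F;\mathbb F_p)$ contains a $\langle g\rangle$-summand $\mathbb F_p[\mathbb Z/p^m]$, $m\ge1$, on which $(g-1)^{p^m-1}=\sum_{0\le i<p^m}g^i\ne0$. As $p^m-1\ge4$, this contradicts Lemma 10(1).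

If $F$ has an isolated point, $P$ fixes it. Otherwise $F$ consists of surfaces, and some component $S$ has $\chi(S)\ne0$. The group $P$ acts on $S$ locally linearly: in a linear chart of $P_x$, $S$ is the fixed space of $C$, which is invariant because $C$ is central. It preserves the orientation of $S$ (Lemma 9), because its order is odd.

**Step 2: $P$ acts trivially on $\Lambda=H^1(S;\mathbb Z)$.** We need this to compute Lefschetz numbers. Otherwise some $h\in Q$ acts on $\Lambda$ with order $p$. Let $\Phi_p$ be the $p$-th cyclotomic polynomial and $\Lambda_1=\ker\Phi_p(h)\subset\Lambda$. It is nonzero, since the minimal polynomial of $h$ on $\Lambda\otimes\mathbb Q$ divides $(z-1)\Phi_p(z)$ and is not $z-1$. It is pure, being the kernel of an endomorphism of a torsion-free group. It is a torsion-free, finitely generated module over the Dedekind ring $\mathbb Z[\zeta_p]$, hence projective. By purity $\Lambda_1/p\subset\Lambda/p=H^1(S;\mathbb F_p)$, and $\Lambda_1/p$ is a nonzero projective, hence free, module over the local ring $\mathbb Z[\zeta_p]/p=\mathbb F_p[\tau]/(\tau^{p-1})$ with $\tau=h-1$. As $p-1>3$,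 $(h-1)^3\ne0$ on $H^1(S;\mathbb F_p)$. By Step 1 this is a $Q$-summand of $H^1(F;\mathbb F_p)$, and we contradict Lemma 10(1).

**Step 3: counting fixed points on $S$.** Let $z$ be a homeomorphism of $S$ of order $p$ given by an element of $P$. At a fixed point it acts in a linear chart of $S$ by a rotation. The rotation is nontrivial, since otherwise the interior of the fixed set of $z$ in $S$ would be nonempty, and it is closed by linearity of charts, so $z$ would be the identity on the connected surface $S$. So the fixed points are isolated, finite in number, each of index $1$. By Step 2 and preservation of orientation, $z$ acts trivially on $H^*(S;\mathbb Q)$. By the Lefschetz fixed point theorem the number of fixed points of $z$ is $\chi(S)$.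

**Step 4: $M^P\ne\emptyset$.** Let $\bar P$ be the image of $P$ in the group of homeomorphisms of $S$. If $\bar P=1$, then $S\subset M^P$. Suppose $\bar P\ne1$. If $S$ has genus at least $2$, then $\chi(S)<0$ cannot be a number of fixed points, so Step 3, applied to an element of order $p$ in $\bar P$, gives a contradiction. Genus $1$ is excluded by $\chi(S)\ne0$. If $S$ has genus $0$, let $z\in\bar P$ be central of order $p$. It has exactly two fixed points by Step 3. $\bar P$ permutes these two points, and its order is odd, so it fixes both. In all cases $M^P\neq\emptyset$.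

**Step 5: the structure of $P$.** Let $x\in M^P$. By Lemma 1(1), $P=P_x$ embeds in $SO(4)$. The complex irreducible constituents of this $4$-dimensional representation have dimensions that are powers of $p$ and at most $4<p$, hence equal to $1$. So $P$ is abelian. By Lemma 1(2) it embeds in $SO(2)\times SO(2)$. A finite subgroup of $SO(2)\times SO(2)$ lies in some $(\mathbb Z/n)^2$, and is therefore generated by at most two elements. This proves Theorem C. $\square$
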